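# Generic non-existence for the dual Anomaly flow

## 1. A diagonal metric on a torus

Let $X$ be a compact complex $n$-fold, $n\ge 3$, with a holomorphic volume form $\Omega$ trivializing $K_X$; we call $(X,\Omega)$ a Calabi–Yau $n$-fold. For a Hermitian metric, written as its positive $(1,1)$-form $\omega$, the norm $\|\Omega\|_\omega$ is defined by
$$i^{n^2}\,\Omega\wedge\bar\Omega=\|\Omega\|_\omega^2\,\frac{\omega^n}{n!}.$$
The dual Anomaly flow is the evolution equation
$$\partial_t\left(\|\Omega\|_\omega\,\omega^{n-1}\right)=-i\partial\bar\partial\left(\|\Omega\|_\omega^{\frac{2(n-2)}{n-1}}\,\omega^{n-2}\right).\tag{1}$$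
A positive $(n-1,n-1)$-form is the $(n-1)$-st power of a unique Hermitian metric, so (1) is an evolution equation for $\omega=\omega_t$. The initial metric is assumed conformally balanced: $d(\|\Omega\|_{\omega_0}\omega_0^{n-1})=0$. The right side of (1) is $d$-closed, so the condition is preserved. (For $n=2$ the right side vanishes and nothing moves.) Teng Fei and Sebastien Picard, "Anomaly Flow and T-Duality", arXiv:1903.08768 (2019), ask whether every conformally balanced $\omega_0$ is the initial value of a smooth solution on some $[0,\varepsilon)$.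

**A change of metric.** Its purpose is to remove the norm from the left side. Since $\|\Omega\|^2_{c\omega}=c^{-n}\|\Omega\|_\omega^2$ for a positive function $c$, put
$$\tilde\omega=\|\Omega\|_\omega^{1/(n-1)}\omega,\qquad f=\|\Omega\|^2_{\tilde\omega}=\|\Omega\|_\omega^{2-\frac n{n-1}}=\|\Omega\|_\omega^{\frac{n-2}{n-1}} .$$
Then $\tilde\omega^{n-1}=\|\Omega\|_\omega\omega^{n-1}$, and $\|\Omega\|_\omega^{2(n-2)/(n-1)}\omega^{n-2}=\|\Omega\|_\omega^{(n-2)/(n-1)}\tilde\omega^{n-2}=f\tilde\omega^{n-2}$. So (1) becomes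
$$\partial_t\,\tilde\omega^{n-1}=-i\partial\bar\partial(f\tilde\omega^{n-2}),\qquad d\tilde\omega^{n-1}=0 .$$
A metric with $d\tilde\omega^{n-1}=0$ is called balanced. As $n>2$, we can go back: $\omega=f^{-1/(n-2)}\tilde\omega$. Hence $\omega\leftrightarrow\tilde\omega$ is a pointwise bijection, smooth in both directions, and conformally balanced metrics correspond homeomorphically to balanced ones.

**Three coefficients.** Take $n=3$, $X=\mathbb C^3/\Lambda$ with $\Lambda=\pi(\mathbb Z+i\mathbb Z)^3$, and $\Omega=dz^1\wedge dz^2\wedge dz^3$. Write $\beta_j=i\,dz^j\wedge d\bar z^j$ and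
$$\tilde\omega=a\beta_1+b\beta_2+c\beta_3,\qquad bc=1,$$
with $a,b,c>0$ depending only on $\theta=z^1+\bar z^1$, which is defined modulo $2\pi$ on $X$. Then
$$\tilde\omega^2=2(ab\,\beta_1\beta_2+ac\,\beta_1\beta_3+\beta_2\beta_3)$$
is closed, so $\tilde\omega$ is balanced (and it is Kähler only if $b,c$ are constant). Here $f=1/(abc)=1/a$, so $f\tilde\omega=\beta_1+\frac ba\beta_2+\frac ca\beta_3$. For a function $F(\theta)$ we have $\partial_1\partial_{\bar 1}F=F''$, so $i\partial\bar\partial(F\beta_2)=F''\beta_1\beta_2$ and $i\partial\bar\partial (F\beta_1)=0$. Put $\lambda=ac$ and $\mu=ab$. Because $bc=1$, we have $b/a=1/\lambda$ and $c/a=1/\mu$, and the flow on this family is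
$$2\lambda_t=-(1/\mu)_{\theta\theta},\qquad 2\mu_t=-(1/\lambda)_{\theta\theta}.\tag{2}$$
Linearize at $\lambda=\mu=1$, with $\lambda=1+\epsilon u_1$, $\mu=1+\epsilon u_2$. This gives $2u_{1,t}=u_{2,\theta\theta}$ and $2u_{2,t}=u_{1,\theta\theta}$. For $s=u_1+u_2$ and $d=u_1-u_2$,
$$s_t=\tfrac12 s_{\theta\theta},\qquad d_t=-\tfrac12 d_{\theta\theta}.$$
The sum $s$, which is $-2$ times the variation of $f=(\lambda\mu)^{-1/2}$, obeys a forward heat equation. The difference $d$ obeys a backward one.

For the backward equation on the circle $S^1=\mathbb R/2\pi\mathbb Z$, non-existence is immediate by Fourier series. The coefficient of $\cos m\theta$ is multiplied by $e^{m^2t/2}$, so $d_0=\sum_{m\ge1}e^{-m}\cos m\theta$ would need coefficients $e^{-m+m^2t/2}$, which are unbounded for $t>0$. Fourier series will not survive in the nonlinear problem, so here is a second argument, which also shows that non-existence is generic. A set is meager if it is a countable union of nowhere dense sets, as $\mathbb Q$ is in $\mathbb R$. In a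 nonempty Baire space, for instance an open subset of a Fréchet space, a meager set has dense complement.

**Proposition 1.** The set of real $d_0\in C^\infty(S^1)$ for which $d_t=-\frac12d_{\theta\theta}$ has a $C^3$ solution on $[0,\varepsilon)\times S^1$ for some $\varepsilon>0$, with $d(0)=d_0$, is meager in $C^\infty(S^1)$.

*Proof.* Let $\mathcal E_k$ be the set of smooth $d_0$ that are initial values of a $C^3$ solution on $[0,1/k]\times S^1$ with $\|d(t)\|_{L^2}\le k$ for all $t$. The set in question lies in $\bigcup_k\mathcal E_k$, so we show that each $\mathcal E_k$ is nowhere dense.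

**Step 1: a growth inequality.** The step shows that a difference of two solutions which oscillates fast at time $0$ must grow fast. Let $w\neq 0$ be such a difference on $[0,T]$, with $w(0)\ne0$, and let $A=-\frac12\partial_\theta^2$. Then $w_t=Aw$, $A$ is symmetric and $\langle Aw,w\rangle=\frac12\|w_\theta\|^2\ge0$. Hence $\|w\|^2$ is nondecreasing, and $w(t)\ne0$ for all $t$. Put
$$Q=\frac{\langle Aw,w\rangle}{\|w\|^2},\qquad D=\frac{\|(A-Q)w\|}{\|w\|},\qquad \ell=\log\|w\|^2 .$$
Then $\ell'=2Q$. Since $\langle Aw,w\rangle'=2\langle Aw,w_t\rangle$,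
$$\|w\|^2Q'=2\langle (A-Q)w,Aw\rangle=2\|(A-Q)w\|^2,$$
because $\langle(A-Q)w,w\rangle=0$. So $Q'=2D^2\ge0$, and therefore $\log\|w(0)\|^2+2TQ(0)\le\log\|w(T)\|^2$.

**Step 2: a fast, tiny perturbation.** The step contradicts the growth inequality if $\mathcal E_k$ is dense in a nonempty open $U$. Pick $d_*\in\mathcal E_k\cap U$ and let $w_\sigma=e^{-\sigma}\cos\sigma\theta$, $\sigma\in\mathbb N$. As $w_\sigma\to0$ in $C^\infty$, we have $d_*+w_\sigma\in U$ for large $\sigma$, and by density there is $d_\sigma\in\mathcal E_k\cap U$ with $\|d_\sigma-d_*-w_\sigma\|_{C^1}\le e^{-2\sigma}$. Let $T=1/k$ and let $w$ be the difference of the solutions starting at $d_*$ and $d_\sigma$. For large $\sigma$, $\frac\pi2e^{-2\sigma}\le\|w(0)\|^2\le2\pi e^{-2\sigma}$ and $\|w_\theta(0)\|^2\ge\frac\pi2\sigma^2e^{-2\sigma}$, so $Q(0)\ge\sigma^2/8$. As $\|w(T)\|\le2k$, Step 1 gives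
$$\log\tfrac\pi2-2\sigma+\tfrac14T\sigma^2\le\log 4k^2 ,$$
which is false for large $\sigma$. $\square$

Note why Baire is there: existence of solutions by itself gives no bound that is uniform in $\sigma$. Density of a single $\mathcal E_k$ does. The competition is between the smallness $e^{-2\sigma}$ and the growth $e^{c\sigma^2}$.

What changes for the actual flow on an arbitrary $X$?

- The equation is nonlinear. A difference of two solutions solves a linear equation whose coefficients depend on $t$, on $x$ and on the two solutions, with lower-order errors. Then $Q$ is no longer monotone, and the difference might reach zero.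
- Forward and backward directions live in the same unknown and, as we shall see, are coupled by a term of second order.
- The perturbations must respect the constraint $d\tilde\omega^{n-1}=0$, must be localizable on any $X$, and must point mostly in the backward direction.

## 2. Statements

Throughout, $X$ is compact, $n\ge3$, and spaces of smooth metrics carry the $C^\infty$ topology.

**Theorem 1.** Let $(X^n,\Omega)$, $n\ge3$, be a compact Calabi–Yau $n$-fold carrying a conformally balanced metric. Let $\mathcal S$ be the set of smooth conformally balanced $\omega_0$ for which there are $\varepsilon>0$ and a solution of the dual Anomaly flow (1) on $[0,\varepsilon)\times X$ with initial value $\omega_0$, smooth (or just $C^6$) in $(t,x)$ up to $t=0$. Then $\mathcal S$ is meager in the (nonempty, Baire) space of smooth conformally balanced metrics. In particular, initial metrics admitting no solution exist, and are dense.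

Complex tori with $\Omega=dz^1\wedge\dots\wedge dz^n$ carry flat Kähler metrics. There $\|\Omega\|_\omega$ is constant and $d\omega=0$, so these metrics are conformally balanced. Hence the answer to the question is no, for every $n\ge3$.

It costs nothing to treat a two-parameter family. For $\kappa\in\{\pm1\}$ and $\alpha\in\mathbb R\setminus\{0\}$, consider
$$\partial_t\,\omega^{n-1}=\kappa\, i\partial\bar\partial\big(f^{\alpha}\omega^{n-2}\big),\qquad f=\|\Omega\|_\omega^2,\qquad d\omega^{n-1}=0.\tag{$F_{\kappa,\alpha}$}$$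
The closedness condition is again preserved. By Section 1, the dual Anomaly flow is $F_{-1,1}$ after the change of metric. The Anomaly flow $\partial_t(\|\Omega\|_\omega\omega^{n-1})=i\partial\bar\partial(\omega^{n-2})$ becomes $F_{1,-1}$ in the same way, because $\omega^{n-2}=f^{-1}\tilde\omega^{n-2}$.

**Theorem 2.** Let $n\ge3$, $\alpha\ne0$, and let $(X,\Omega)$ be a compact Calabi–Yau $n$-fold carrying a balanced metric.

- (a) If $\kappa=-1$, or if $\kappa=1$ and $\alpha>0$, the set of smooth balanced $\omega_0$ for which $F_{\kappa,\alpha}$ has a $C^6$ solution on some $[0,\varepsilon)$ is meager.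
- (b) For all $\kappa$ and all $\alpha\ne0$, two $C^6$ solutions on $[0,\varepsilon)$ with the same balanced initial value coincide.
- (c) If $\kappa=1$ and $\alpha<0$, every smooth balanced $\omega_0$ admits a unique smooth short-time solution.

Theorem 1 is part (a) for $(\kappa,\alpha)=(-1,1)$. The case $\alpha=0$ is not treated.

## 3. The flow as an equation for a divergence-free Hermitian matrix

**Unimodular coordinates.** Near each point there are holomorphic coordinates with $\Omega=dz^1\wedge\dots\wedge dz^n$: if $\Omega=\psi\,dz^1\wedge\dots\wedge dz^n$, replace $z^1$ by $\int_0^{z^1}\psi(\zeta,z^2,\dots,z^n)\,d\zeta$. We call them unimodular. In them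
$$v:=i^{n^2}\Omega\wedge\bar\Omega=\prod_j i\,dz^j\wedge d\bar z^j$$
has constant density. For $\omega=ig_{j\bar k}dz^j\wedge d\bar z^k$ we get $\omega^n/n!=\det g\,v$ and $f=1/\det g$.

**The matrix $P$.** Let $\mathcal H$ be the real bundle of Hermitian elements of $T^{1,0}\otimes T^{0,1}$, i.e. $\overline{P^{p\bar q}}=P^{q\bar p}$. A real $(n-1,n-1)$-form $\Psi$ corresponds linearly to the section $P$ of $\mathcal H$ with
$$\Psi\wedge i\zeta\wedge\bar\zeta'=(n-1)!\,P^{p\bar q}\zeta_p\overline{\zeta'_q}\,v\qquad(\zeta,\zeta'\ \text{of type }(1,0)).$$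
Since $\omega^{n-1}\wedge\nu=(n-1)!\,\operatorname{tr}_\omega\nu\;\omega^n/n!$ for $(1,1)$-forms $\nu$, the form $\Psi=\omega^{n-1}$ has
$$P^{p\bar q}=\det g\,g^{p\bar q}=f^{-1}g^{p\bar q},\qquad \det P=(\det g)^{n-1}=f^{1-n},\qquad f=(\det P)^{-1/(n-1)} .$$
Positive forms correspond to positive $P$, and $g$ is recovered from $P$ by these formulas. In the example of Section 1, $P=\operatorname{diag}(bc,ac,ab)=\operatorname{diag}(1,\lambda,\mu)$.

**Closedness.** We translate $d\Psi=0$. As $\Psi$ is real, this means $\partial\Psi=0$. For $u\in C_c^\infty$ in the chart, integration by parts turns $\int\partial\Psi\wedge u\,d\bar z^q$ into $-\int\Psi\wedge\partial u\wedge d\bar z^q$, and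
$$\int\Psi\wedge i\partial u\wedge d\bar z^q=(n-1)!\int P^{p\bar q}u_p\,v=-(n-1)!\int u\,\partial_pP^{p\bar q}\,v .$$
So $d\Psi=0$ if and only if $\partial_pP^{p\bar q}=0$ for all $q$; equivalently, by conjugation, $\partial_{\bar q}P^{p\bar q}=0$ for all $p$.

**The operator.** We compute the matrix of $i\partial\bar\partial(f^\alpha\omega^{n-2})$. Let $\Phi=f^\alpha\omega^{n-2}$ (even degree) and $\beta=i\,dz^p\wedge d\bar z^q$ (closed). Stokes' theorem applied to $\bar\partial\Phi\wedge u\beta$ and then to $\Phi\wedge\partial u\wedge\beta$ gives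
$$\int i\partial\bar\partial\Phi\wedge u\beta=\int i\,\bar\partial\Phi\wedge\partial u\wedge\beta=-\int i\,\Phi\wedge\bar\partial\partial u\wedge\beta=\int\Phi\wedge i\partial\bar\partial u\wedge\beta .$$
For $(1,1)$-forms, $\mu\wedge\nu\wedge\frac{\omega^{n-2}}{(n-2)!}=(\operatorname{tr}\mu\operatorname{tr}\nu-\operatorname{tr}(\mu\nu))\frac{\omega^n}{n!}$. (For $\mu=\nu$ diagonal with entries $\mu_j$ both sides are $2\sum_{j<k}\mu_j\mu_k\,\omega^n/n!$; then polarize.) With $\mu=i\partial\bar\partial u$ and $\nu=\beta$, the last integral equals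
$$(n-2)!\int f^\alpha\det g\;u_{r\bar s}\,(g^{p\bar q}g^{r\bar s}-g^{p\bar s}g^{r\bar q})\,v .$$
Insert $\det g=f^{-1}$ and $g^{p\bar q}=fP^{p\bar q}$, and integrate by parts twice in $u$. So $F_{\kappa,\alpha}$ reads $\partial_tP^{p\bar q}=\frac{\kappa}{n-1}\partial_r\partial_{\bar s}[f^{\alpha+1}E^{p\bar qr\bar s}]$. After rescaling $t$ by a constant,
$$\partial_tP^{p\bar q}=\kappa\,\partial_r\partial_{\bar s}\big[f^{\alpha+1}E^{p\bar q\,r\bar s}\big],\quad E^{p\bar q\,r\bar s}=P^{p\bar q}P^{r\bar s}-P^{p\bar s}P^{r\bar q},\quad \partial_pP^{p\bar q}=0.\tag{3}$$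

**Expansion.** We isolate the second-order terms. By the constraint, $\partial_{\bar s}E^{p\bar qr\bar s}=P^{r\bar s}\partial_{\bar s}P^{p\bar q}-P^{p\bar s}\partial_{\bar s}P^{r\bar q}$. Differentiating once more and using the constraint again,
$$\partial_r\partial_{\bar s}E^{p\bar qr\bar s}=P^{r\bar s}\partial_r\partial_{\bar s}P^{p\bar q}-\partial_rP^{p\bar s}\,\partial_{\bar s}P^{r\bar q}.$$
With $G^{r\bar s}:=f^{\alpha+1}P^{r\bar s}$, which is positive definite,
$$\partial_tP^{p\bar q}=\kappa\{G^{r\bar s}\partial_r\partial_{\bar s}P^{p\bar q}+(\alpha+1)f^\alpha E^{p\bar q\,r\bar s}f_{r\bar s}+N_1(P,\partial P)\},\tag{4}$$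
where $N_1$ is smooth in $P$ and quadratic in the first derivatives of $P$.

**The equation for $f$.** Let $R=P^{-1}$, i.e. $R_{p\bar q}P^{p\bar l}=\delta_{ql}$. From $f=(\det P)^{-1/(n-1)}$,
$$\delta f=-\tfrac f{n-1}R_{p\bar q}\,\delta P^{p\bar q},\qquad f_{r\bar s}=-\tfrac f{n-1}R_{p\bar q}\,\partial_r\partial_{\bar s}P^{p\bar q}+(\text{quadratic in }\partial P),$$
and $R_{p\bar q}E^{p\bar q\,r\bar s}=nP^{r\bar s}-P^{r\bar s}=(n-1)P^{r\bar s}$. Contracting (4) with $-\frac f{n-1}R_{p\bar q}$,
$$\partial_tf=\kappa\{G^{r\bar s}f_{r\bar s}-(\alpha+1)f^{\alpha+1}P^{r\bar s}f_{r\bar s}+N_2\}=\kappa\{-\alpha\,G^{r\bar s}f_{r\bar s}+N_2(P,\partial P)\},\tag{5}$$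
with $N_2$ of the same kind as $N_1$. So $f$ diffuses with coefficient $-\alpha\kappa$, while the first term of (4) has coefficient $\kappa$. For $F_{-1,1}$ these are $+1$ and $-1$.

**The symbol on the constraint.** We now find the directions of the two diffusions. For a real covector $\eta\neq0$ with $(1,0)$-part $\xi$, the symbol replaces $\partial_r$ by $\xi_r$ and $\partial_{\bar s}$ by $\bar\xi_s$. Write $|\xi|_P^2=P^{r\bar s}\xi_r\bar\xi_s$.

**Lemma 1.** On $\mathcal N_\xi=\{p\in\mathcal H:\xi_pp^{p\bar q}=0\}$ the symbol of the linearization of $P\mapsto\partial_r\partial_{\bar s}[f^{\alpha+1}E^{p\bar qr\bar s}]$, taken without using the constraint on $P$, is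
$$\sigma(p)=f^{\alpha+1}\Big\{|\xi|_P^2\,p-\tfrac{\alpha+1}{n-1}(R_{a\bar b}p^{a\bar b})\,e\Big\},\qquad e^{p\bar q}=E^{p\bar qr\bar s}\xi_r\bar\xi_s .$$
It maps $\mathcal N_\xi$ to itself. It is multiplication by $f^{\alpha+1}|\xi|_P^2$ on the trace-free part $\{R_{a\bar b}p^{a\bar b}=0\}$, and $e\in\mathcal N_\xi$ is an eigenvector with eigenvalue $-\alpha f^{\alpha+1}|\xi|_P^2$. The space $\mathcal N_\xi$ is the direct sum of the trace-free part and $\mathbb Re$.

*Proof.* The symbol is
$$\xi_r\bar\xi_s\big[(\alpha+1)f^\alpha\,\delta f\,E^{p\bar qr\bar s}+f^{\alpha+1}(p^{p\bar q}P^{r\bar s}+P^{p\bar q}p^{r\bar s}-p^{p\bar s}P^{r\bar q}-P^{p\bar s}p^{r\bar q})\big]$$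
with $\delta f=-\frac f{n-1}R_{a\bar b}p^{a\bar b}$. On $\mathcal N_\xi$ we have $\xi_rp^{r\bar q}=0$ and $p^{p\bar s}\bar\xi_s=0$, so the last three terms vanish. This is the formula. Next, $\xi_pe^{p\bar q}=\xi_pP^{p\bar q}|\xi|_P^2-|\xi|_P^2\,P^{r\bar q}\xi_r=0$ and $R_{a\bar b}e^{a\bar b}=(n-1)|\xi|_P^2\neq0$. Hence $e\in\mathcal N_\xi$ is not trace-free, which gives the direct sum, and $\sigma(e)=f^{\alpha+1}|\xi|_P^2(1-(\alpha+1))e$. $\square$

In the torus example at $P=I$, with $\xi=dz^1$, the direction $e$ is $\operatorname{diag}(0,1,1)$ (the sum $s$) and $\operatorname{diag}(0,1,-1)$ is trace-free (the difference $d$).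

## 4. Two solutions and the combination that decouples them

Fix a Hermitian metric $h$ on $X$. It induces a real inner product on $\mathcal H$; let $\nabla$ be the metric connection on $\mathcal H$ induced by the Chern connection of $h$, and $\nabla=d$ on functions. All $L^2$ products are real and use $h$ and the density $v$; $\|\cdot\|$ is the $L^2$ norm.

For $k\in\mathbb N$ let $\mathcal C_k(T)$ be the set of solutions $P\in C^6([0,T]\times X)$ of (3) with $\|P\|_{C^6([0,T]\times X)}\le k$ and $P\ge k^{-1}h^{-1}$. Below, $C,C_1,\dots$ depend only on $(X,\Omega,h,n,\alpha,k,T)$, and "bounded" means bounded by such constants.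

Let $P,\hat P\in\mathcal C_k(T)$, and put $w=P-\hat P$, $\varphi=f(P)-f(\hat P)$. Quantities $f,G,E$ without hat belong to $P$. The segment from $\hat P$ to $P$ stays $\ge k^{-1}h^{-1}$, so $\varphi=c\cdot w$ with $c=\int_0^1Df(\hat P+sw)\,ds$ bounded in $C^6$.

**Two operators.** Let $\mathcal G$ be the real symmetric tensor with $\mathcal G(\eta,\eta)=G^{r\bar s}\xi_r\bar\xi_s$ for real $\eta$ with $(1,0)$-part $\xi$. Extend it to $\mathcal H$-valued covectors by the product on $\mathcal H$. Define $\Delta=\Delta_t$, on sections of $\mathcal H$ and on functions, by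
$$\langle\Delta u,u'\rangle=-\int_X\mathcal G(\nabla u,\nabla u')\,v .$$
It is formally self-adjoint. Integrating by parts in unimodular coordinates, where $v$ is constant, we see that $\Delta$ differs from $G^{r\bar s}\partial_r\partial_{\bar s}$ (acting on components) by terms of order $\le1$ with coefficients bounded in $C^5$. In particular its principal part is scalar, and is the same on both bundles. Put also $M\varphi:=f^\alpha E^{p\bar q\,r\bar s}\varphi_{r\bar s}$. As $P$ is a tensor, $M$ is a globally defined second-order operator from functions to $\mathcal H$.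

**The difference equations.** We subtract (4) and (5) for the two solutions:
$$w_t=\kappa\{\Delta w+(\alpha+1)M\varphi\}+l_1w,\qquad \varphi_t=-\alpha\kappa\,\Delta\varphi+l_2w,\tag{6}$$
where $l_1,l_2$ are linear of order $\le1$ with coefficients bounded in $C^4$. Indeed, in each chart the remainders are of three kinds, up to constant factors:

- $(G-\hat G)^{r\bar s}\partial_r\partial_{\bar s}\hat P$, $(f^\alpha E-\hat f^\alpha\hat E)^{p\bar qr\bar s}\hat f_{r\bar s}$ and $(G-\hat G)^{r\bar s}\hat f_{r\bar s}$. By the mean value formula these are of order zero in $w$, and their coefficients contain second derivatives of $\hat P$, hence are bounded in $C^4$.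
- $N_i(P,\partial P)-N_i(\hat P,\partial\hat P)$, of order $\le1$ in $w$ with coefficients bounded in $C^5$.
- The difference of $\Delta$ and $G^{r\bar s}\partial_r\partial_{\bar s}$, of order $\le 1$, applied to $w$ or to $\varphi=c\cdot w$.

The local operators $l^{(a)}$ are glued by a partition of unity as $\sum_a\chi_al^{(a)}$; this is legitimate because (6) holds in each chart with $l^{(a)}$.

**Lemma 2 (elliptic estimates).** For $l=0,1$ and $u\in C^4$ (a section of $\mathcal H$ or a function),
$$\|u\|_{H^{l+2}}\le C(\|\Delta u\|_{H^l}+\|u\|).$$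

*Proof.* Since $P$ is bounded above and below, $|\cdot|^2\le C\mathcal G(\cdot,\cdot)$. From $\int\mathcal G(\nabla u,\nabla u)v=-\langle\Delta u,u\rangle$ we get $\|\nabla u\|^2\le C\|\Delta u\|\|u\|$, so $\|u\|_{H^1}\le C(\|\Delta u\|+\|u\|)$.

Let $X_1,\dots,X_m$ be smooth real vector fields spanning $TX$ everywhere. As $\Delta$ has scalar principal part, $[\Delta,\nabla_{X_j}]$ has order $\le2$ with bounded coefficients. Hence
$$\|\nabla\nabla_{X_j}u\|^2\le -C\langle\Delta\nabla_{X_j}u,\nabla_{X_j}u\rangle\le C|\langle\Delta u,\nabla_{X_j}^*\nabla_{X_j}u\rangle|+C\|u\|_{H^2}\|u\|_{H^1}\le\epsilon\|u\|_{H^2}^2+C_\epsilon(\|\Delta u\|^2+\|u\|_{H^1}^2).$$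
Since $\|u\|_{H^2}^2\le C(\sum_j\|\nabla\nabla_{X_j}u\|^2+\|u\|_{H^1}^2)$, summing over $j$ and absorbing gives $l=0$. This used only $u\in C^3$. So for $u\in C^4$ we may apply it to $\nabla_{X_j}u$:
$$\|\nabla_{X_j}u\|_{H^2}\le C(\|\nabla_{X_j}\Delta u\|+\|[\Delta,\nabla_{X_j}]u\|+\|u\|_{H^1})\le C(\|\Delta u\|_{H^1}+\|u\|_{H^2}),$$
and the case $l=0$ bounds the last term. This is $l=1$. $\square$

**The obvious choice, and where it stops.** Guided by Proposition 1, one would take $V_0=(w,\varphi)$, $A_0=\operatorname{diag}(\kappa\Delta,-\alpha\kappa\Delta)$, treat the rest $r_0$ of (6) as an error, and follow the quotient $Q_0=\langle A_0V_0,V_0\rangle/\|V_0\|^2$. But $r_0$ contains $\kappa(\alpha+1)M\varphi$, which is of second order, and $\alpha+1=2$ for the dual Anomaly flow. With $D_0$ defined as in Section 1, all that Lemma 2 gives is $\|r_0\|\le C\|V_0\|_{H^2}\le C(D_0+|Q_0|+1)\|V_0\|$. The derivative of $Q_0$ is $2D_0^2$ plus errors, and one of the errors is $2\langle (A_0-Q_0)V_0,r_0\rangle/\|V_0\|^2$, bounded only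 by $2CD_0(D_0+|Q_0|+1)$. If $2C>2$ this bound swamps $2D_0^2$. Even if the $D_0^2$ terms could be arranged favorably, completing the square would leave an inequality of the form $Q_0'\ge -C'Q_0^2$ for large $Q_0$. That gives only $\int_0^TQ_0\ge\frac1{C'}\log(1+C'TQ_0(0))$, and with $Q_0(0)\sim\sigma^2$ a multiple of $\log\sigma$ cannot beat the $2\sigma$ coming from the size of the perturbation. We need an error of first order.

**The trace-free part, made differential.** Lemma 1 says what to do: split $w$ into its trace-free part and its component along $e$. The direction $e$ depends on $\xi$, so this splitting is not a pointwise linear change of unknowns. Multiplying by $|\xi|_P^2$, however, makes it polynomial in $\xi$. The trace-free part of $p$ is $p-\frac{R_{a\bar b}p^{a\bar b}}{(n-1)|\xi|_P^2}e$. With $\varphi\approx-\frac f{n-1}R_{a\bar b}w^{a\bar b}$, its product with $f^{\alpha+1}|\xi|_P^2$ is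
$$G^{r\bar s}\xi_r\bar\xi_s\,w+f^\alpha E^{\,\cdot\,\cdot\,r\bar s}\xi_r\bar\xi_s\,\varphi ,$$
the symbol of $\Delta w+M\varphi$. So put
$$\gamma:=\Delta w+M\varphi,\qquad \upsilon:=\Delta\varphi,\qquad V:=(\gamma,\upsilon,w),\qquad A:=\operatorname{diag}(\kappa\Delta,\,-\alpha\kappa\Delta,\,\kappa\Delta).$$
As $w,\varphi\in C^6$, we have $V\in C^4([0,T]\times X)$ with bounded norm.

**Lemma 3.** $V_t=AV+r$ with $\|r\|\le C\|V\|_{H^1}$.

*Proof.* **Step 1: the fourth-order terms cancel.** This step shows that $r$ is of order $\le3$ in $(w,\varphi)$. In a chart, $\Delta$ on either bundle is $G^{r\bar s}\partial_r\partial_{\bar s}$ plus lower order, so the fourth-order parts of $\Delta M$ and $M\Delta$ agree, and $[\Delta,M]:=\Delta M-M\Delta$ has order $\le3$ with bounded coefficients. The time derivatives $\dot\Delta,\dot M$ of the operators have order $\le2$ with bounded coefficients, and $\Delta l_1$, $Ml_2$, $\Delta l_2$ have order $\le3$. Write $\equiv$ for equality modulo operators of order $\le3$ with bounded coefficients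 applied to $w$ and $\varphi$. By (6),
$$\gamma_t\equiv\Delta w_t+M\varphi_t\equiv\kappa\{\Delta\Delta w+(\alpha+1)\Delta M\varphi-\alpha M\Delta\varphi\}=\kappa\Delta\gamma+\kappa\alpha[\Delta,M]\varphi\equiv\kappa\Delta\gamma .$$
Similarly $\upsilon_t\equiv\Delta\varphi_t\equiv-\alpha\kappa\Delta\upsilon$, and $w_t-\kappa\Delta w=\kappa(\alpha+1)M\varphi+l_1w$ has order $\le2$. So $\|r\|\le C(\|w\|_{H^3}+\|\varphi\|_{H^3})$.

**Step 2: third derivatives are controlled by $V$.** This step converts the bound into one by $\|V\|_{H^1}$. Since $\|\varphi\|\le C\|w\|$, Lemma 2 gives for $l=0,1$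
$$\|\varphi\|_{H^{l+2}}\le C(\|\upsilon\|_{H^l}+\|\varphi\|)\le C\|V\|_{H^l},\qquad \|w\|_{H^{l+2}}\le C(\|\gamma-M\varphi\|_{H^l}+\|w\|)\le C\|V\|_{H^l}.$$
Take $l=1$. $\square$

The third component $w$ of $V$ is there exactly for this step: it carries the zeroth-order terms.

## 5. The frequency quotient with first-order errors

On an interval where $V(t)\neq0$ set
$$Q=\frac{\langle AV,V\rangle}{\|V\|^2},\qquad D=\frac{\|(A-Q)V\|}{\|V\|},\qquad \ell=\log\|V\|^2 .$$
The operator $A$ is symmetric. We need $\|V\|_{H^1}$ in terms of $D$ and $Q$. For each block $\int\mathcal G(\nabla V_i,\nabla V_i)v=-\langle\Delta V_i,V_i\rangle$, and $\alpha\ne0$ gives $\|\Delta V\|\le C\|AV\|$. So $\|\nabla V\|^2\le C\|AV\|\|V\|\le C(D+|Q|)\|V\|^2$, and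
$$\|V\|_{H^1}^2/\|V\|^2\le C(D+|Q|+1).\tag{7}$$

**Lemma 4.** $Q'\ge\frac12D^2-C_1(1+|Q|)$ and $|\ell'-2Q|\le C(D+|Q|+1)^{1/2}$.

*Proof.* First, $\ell'=2\langle V,AV+r\rangle/\|V\|^2$, so $|\ell'-2Q|\le2\|r\|/\|V\|$, and Lemma 3 with (7) gives the second claim.

For the first, write
$$\langle AV,V\rangle=-\kappa\int\mathcal G(\nabla\gamma,\nabla\gamma)v+\alpha\kappa\int\mathcal G(\nabla\upsilon,\nabla\upsilon)v-\kappa\int\mathcal G(\nabla w,\nabla w)v .\tag{8}$$
As $V\in C^4$, this is differentiable in $t$, with derivative $\dot a(V)+2\langle AV,V_t\rangle$, where $\dot a(V)$ comes from differentiating $\mathcal G$ and satisfies $|\dot a(V)|\le C\|\nabla V\|^2$. Hence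
$$\|V\|^2Q'=\dot a(V)+2\langle(A-Q)V,AV+r\rangle=\dot a(V)+2\|(A-Q)V\|^2+2\langle(A-Q)V,r\rangle ,$$
using $\langle(A-Q)V,V\rangle=0$. By (7) and Lemma 3,
$$Q'\ge2D^2-C(D+|Q|+1)-2CD(D+|Q|+1)^{1/2}.$$
The last term is at least $-D^2-C^2(D+|Q|+1)$, so $Q'\ge D^2-C'(D+|Q|+1)$. Finally $C'D\le\frac12D^2+\frac12C'^2$. $\square$

So $Q$ can decay at most exponentially. The growth of $\ell$ still contains $D^{1/2}$, and $D$ is not bounded; the good term $\frac12D^2$ in $Q'$ will pay for it if we follow $\ell+\log(1+Q)$ instead of $\ell$.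

**Lemma 5 (growth).** There are $C_1,C_2,C_3$ such that if $V(0)\ne0$ and $(1+Q(0))e^{-C_1T}\ge2$, then
$$\log\|V(0)\|^2+T\big[(1+Q(0))e^{-C_1T}-1-C_2\big]\le C_3 .$$

*Proof.* Let $J\ni0$ be the maximal relatively open interval in $[0,T]$ on which $V\ne0$.

**Step 1: $Q$ stays large on $J$.** This gives the lower bound on $Q$ used below. We have $Q(0)\ge1$. As long as $Q\ge0$ on $[0,t]\subset J$, Lemma 4 gives $((1+Q)e^{C_1t})'\ge0$, so $1+Q(t)\ge(1+Q(0))e^{-C_1t}\ge2$, i.e. $Q(t)\ge1$. By continuity $Q$ cannot leave $\{Q\ge0\}$, so both inequalities hold on all of $J$.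

**Step 2: absorbing $D$.** This produces a differential inequality without $D$. By Lemma 4, $(\log(1+Q))'\ge\frac{D^2}{2(1+Q)}-C_1$. Writing $CD^{1/2}=\big(\frac{D^2}{1+Q}\big)^{1/4}\cdot C(1+Q)^{1/4}$, Young's inequality with exponents $4,\frac43$ gives
$$C(D+Q+1)^{1/2}\le C D^{1/2}+C(1+Q)^{1/2}\le \tfrac{D^2}{2(1+Q)}+C'(1+Q)^{1/3}+C(1+Q)^{1/2}.$$
Hence
$$(\ell+\log(1+Q))'\ge2Q-C'(1+Q)^{1/3}-C(1+Q)^{1/2}-C_1\ge Q-C_2 .$$

**Step 3: $V$ does not vanish.** This shows $J=[0,T]$. Note $\ell+\log(1+Q)=\log(\|V\|^2+\langle AV,V\rangle)$, and $0<\|V\|^2+\langle AV,V\rangle\le C\|V\|_{H^1}^2$. If $V(t^*)=0$ for $t^*=\sup J$, then, as $V\in C^4$ is continuous in $H^1$, this quantity would tend to $0$ as $t\uparrow t^*$. But its logarithm is bounded below, since its derivative is $\ge-C_2$. So $J=[0,T]$.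

**Step 4: integration.** Integrate Step 2 over $[0,T]$, using $Q\ge(1+Q(0))e^{-C_1T}-1$, $\log(1+Q(0))\ge0$, and $\|V(T)\|_{H^1}^2\le C$. $\square$

## 6. Divergence-free oscillations in the backward direction

Let $P_*$ be a fixed smooth positive section of $\mathcal H$ with $\partial_pP_*^{p\bar q}=0$. In this section $\Delta,M,\mathcal G,f,G,E,R$ are those of $P_*$, and constants may depend on $P_*$. We need compactly supported perturbations with frequency $\sigma$ that satisfy the constraint exactly.

**Coordinates and polarization.** Fix $x_0\in X$ and unimodular coordinates centered at $x_0$. After a linear $SL(n,\mathbb C)$ change, $P_*^{p\bar q}(x_0)=\lambda\delta^{pq}$ with $\lambda>0$. Let $\theta=z^1+\bar z^1$, let $B=\operatorname{diag}(0,b_2,\dots,b_n)$ be real, and put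
$$q^{pr\bar q\bar s}=B^{p\bar q}\delta^r_1\delta^s_1-B^{r\bar q}\delta^p_1\delta^s_1-B^{p\bar s}\delta^r_1\delta^q_1+B^{r\bar s}\delta^p_1\delta^q_1 .$$
Exchanging $p$ and $r$ swaps the first term with the second and the third with the fourth, up to sign. So $q$ is antisymmetric in $(p,r)$, and in the same way in $(\bar q,\bar s)$. It is Hermitian, $\overline{q^{pr\bar q\bar s}}=q^{qs\bar p\bar r}$, since $B$ is real and symmetric. Finally $q^{p1\bar q\bar1}=B^{p\bar q}$, because $B^{1\bar q}=B^{p\bar1}=0$.

**The perturbation.** Let $\rho\ge0$ be a smooth cutoff with $\rho(0)>0$, supported in the coordinate ball of radius $\delta$. For $\sigma\ge1$ put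
$$w_\sigma^{p\bar q}=e^{-\sigma}\sigma^{-2}\,\partial_r\partial_{\bar s}\big(\rho\cos(\sigma\theta)\big)\,q^{pr\bar q\bar s}=-e^{-\sigma}\big(\cos(\sigma\theta)\rho B+O(\sigma^{-1})\big)^{p\bar q}.$$
Here and below, $O(\sigma^{-1})$ inside such brackets is a finite sum of terms $\sigma^{-j}\cos(\sigma\theta)\chi$, $\sigma^{-j}\sin(\sigma\theta)\chi$ with $j\ge1$ and fixed smooth $\chi$ supported in $\operatorname{supp}\rho$. A derivative maps an expression of this type to $\sigma$ times one of the same type, whose leading part comes from differentiating $\cos$ or $\sin$. By antisymmetry in $(p,r)$, $\partial_pw_\sigma^{p\bar q}=0$; by the Hermitian property of $q$, $w_\sigma$ is a section of $\mathcal H$. It extends by zero to $X$, tends to $0$ in $C^\infty$ as $\sigma\to\infty$, and $\|w_\sigma\|_{C^3}\le C\sigma^3e^{-\sigma}$.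

**Leading parts.** Put $\varphi_\sigma=Df(P_*)w_\sigma=-\frac f{n-1}R_{a\bar b}w_\sigma^{a\bar b}$, $\gamma_\sigma=\Delta w_\sigma+M\varphi_\sigma$, $\upsilon_\sigma=\Delta\varphi_\sigma$. Since $\partial_r\partial_{\bar s}\cos(\sigma\theta)=-\sigma^2\delta_r^1\delta_s^1\cos(\sigma\theta)$,
$$\gamma_\sigma=e^{-\sigma}\sigma^2\big(\cos(\sigma\theta)\Gamma+O(\sigma^{-1})\big),\qquad \upsilon_\sigma=e^{-\sigma}\sigma^2\big(\cos(\sigma\theta)\Upsilon+O(\sigma^{-1})\big),$$
$$\Gamma=\rho\Big[G^{1\bar1}B-\tfrac{f^{\alpha+1}}{n-1}(R_{a\bar b}B^{a\bar b})E^{\,\cdot\,\cdot\,1\bar1}\Big],\qquad\Upsilon=-\rho\,\tfrac{f}{n-1}G^{1\bar1}R_{a\bar b}B^{a\bar b}.$$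
At $x_0$ we have $R=\lambda^{-1}I$, $G^{1\bar1}=f^{\alpha+1}\lambda$ and $E^{\,\cdot\,\cdot\,1\bar1}=\lambda^2I'$ with $I'=\operatorname{diag}(0,1,\dots,1)$. So there
$$\Gamma/\rho=f^{\alpha+1}\lambda\big(B-\tfrac{\operatorname{tr}B}{n-1}I'\big),\qquad \Upsilon/\rho=-\tfrac{f^{\alpha+2}}{n-1}\operatorname{tr}B .$$

**Choice of $B$.** We want the block of $A$ with positive spectrum to dominate.

- If $\kappa=-1$: $B=\operatorname{diag}(0,1,-1,0,\dots,0)$, possible since $n-1\ge2$. At $x_0$, $\Gamma/\rho\ne0$ and $\Upsilon/\rho=0$.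
- If $\kappa=1$ and $\alpha>0$: $B=I'$. At $x_0$, $\Gamma/\rho=0$ and $\Upsilon/\rho\ne0$.

**Lemma 6.** In these two cases, let $P,\hat P\in\mathcal C_k(T)$ with $P(0)=P_*$ and $w(0)=P_*-\hat P(0)=-w_\sigma+e_\sigma$, where $\|e_\sigma\|_{C^3}\le e^{-2\sigma}$. With $\delta$ small and fixed, there is $c_0>0$ independent of $\sigma$ such that for all large $\sigma$
$$\|V(0)\|^2\ge c_0e^{-2\sigma},\qquad Q(0)\ge c_0\sigma^2 .$$

*Proof.* **Step 1: reduction to $w_\sigma$.** This replaces the nonlinear $\varphi(0)$ and the error $e_\sigma$. As $\|w(0)\|_{C^3}\le C\sigma^3e^{-\sigma}$, Taylor's formula for $\varphi(0)=f(P_*)-f(P_*-w(0))$ gives, in $C^3$,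
$$\varphi(0)=-\varphi_\sigma+Df(P_*)e_\sigma+O(\|w(0)\|_{C^3}^2)=-\varphi_\sigma+O(\sigma^6e^{-2\sigma}).$$
At $t=0$ the operators $\Delta,M$ in $V$ are those of $P(0)=P_*$. Hence $V(0)=-(\gamma_\sigma,\upsilon_\sigma,w_\sigma)+O(\sigma^6e^{-2\sigma})$ in $C^1$.

**Step 2: integrals.** We compute the numerator and denominator of $Q(0)$. For fixed $\chi\in C_c^\infty$, $\int\cos^2(\sigma\theta)\chi\,v=\frac12\int\chi\,v+\frac12\int\cos(2\sigma\theta)\chi\,v$. Since $\theta=2\operatorname{Re}z^1$, one integration by parts makes the last term $O(\sigma^{-1})$. The same holds for $\sin^2$. So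
$$\|V(0)\|^2=\tfrac12e^{-2\sigma}\sigma^4\Big[\int(|\Gamma|^2+|\Upsilon|^2)v+O(\sigma^{-1})\Big];$$
the $w_\sigma$ component contributes only $O(e^{-2\sigma})$, and the error of Step 1 is exponentially smaller. Next, $\nabla\gamma_\sigma=-e^{-\sigma}\sigma^3(\sin(\sigma\theta)\,d\theta\otimes\Gamma+O(\sigma^{-1}))$, similarly for $\upsilon_\sigma$, and $\mathcal G(d\theta,d\theta)=G^{1\bar1}$. In (8) the $w$-term is $O(e^{-2\sigma}\sigma^2)$, so
$$\langle AV,V\rangle(0)=\tfrac12e^{-2\sigma}\sigma^6\Big[\int G^{1\bar1}\big(-\kappa|\Gamma|^2+\alpha\kappa|\Upsilon|^2\big)v+O(\sigma^{-1})\Big].$$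

**Step 3: positivity.** We choose $\delta$. The functions $\Gamma/\rho$ and $\Upsilon/\rho$, meaning the expressions above without the factor $\rho$, are smooth and independent of $\rho$. If $\kappa=-1$, the integrand is $G^{1\bar1}(|\Gamma|^2-\alpha|\Upsilon|^2)$, with $|\Gamma|\ge c\rho$ and $|\Upsilon|\le C\delta\rho$ on $\operatorname{supp}\rho$. If $\kappa=1$ and $\alpha>0$, it is $G^{1\bar1}(\alpha|\Upsilon|^2-|\Gamma|^2)$, with $|\Upsilon|\ge c\rho$ and $|\Gamma|\le C\delta\rho$. Here $c,C$ do not depend on $\delta\le\delta_0$. So for $\delta$ small and fixed both integrals in Step 2 are positive, which gives the claim. $\square$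

## 7. Baire category: proof of Theorem 2(a) and Theorem 1

Let $\mathcal B$ be the set of smooth positive sections $P_0$ of $\mathcal H$ with $\partial_pP_0^{p\bar q}=0$. It is an open subset of a closed linear subspace of a Fréchet space, hence a Baire space, and it is nonempty by hypothesis. By Sections 1 and 3 it is homeomorphic to the space of smooth balanced metrics, and to that of smooth conformally balanced metrics.

Let $\mathcal E_k\subset\mathcal B$ be the set of those $P_0$ that are initial values of some $P\in\mathcal C_k(1/k)$. Suppose a $C^6$ solution exists on $[0,\varepsilon)\times X$. On $[0,\varepsilon/2]$ it has finite $C^6$ norm and is bounded below by a positive multiple of $h^{-1}$, by compactness; so its initial value lies in $\mathcal E_k$ for all large $k$. It therefore suffices to prove the following.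

**Claim.** Each $\mathcal E_k$ is nowhere dense.

*Proof.* Suppose $\mathcal E_k$ is dense in a nonempty open $U\subset\mathcal B$. Choose $P_*\in\mathcal E_k\cap U$ and construct $w_\sigma$ as in Section 6. For $\sigma$ large, $P_*+w_\sigma$ is positive and divergence-free and lies in $U$. By density there is $P_\sigma\in\mathcal E_k\cap U$ with $\|P_\sigma-(P_*+w_\sigma)\|_{C^3}\le e^{-2\sigma}$. Let $T=1/k$, and let $P,\hat P\in\mathcal C_k(T)$ be solutions with $P(0)=P_*$ and $\hat P(0)=P_\sigma$. Then $w(0)=-w_\sigma+e_\sigma$ with $e_\sigma=P_*+w_\sigma-P_\sigma$, and Lemma 6 gives $\|V(0)\|^2\ge c_0e^{-2\sigma}$ and $Q(0)\ge c_0\sigma^2$. So Lemma 5 applies for large $\sigma$ and yields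
$$\log c_0-2\sigma+T\big[c_0\sigma^2e^{-C_1T}-1-C_2\big]\le C_3 .$$
Here $C_1,C_2,C_3$ depend only on $k$ and the fixed data, $c_0$ depends only on these and $P_*$, and $T=1/k$ is fixed. This is false for $\sigma$ large. $\square$

Thus the set in Theorem 2(a) corresponds to a subset of the meager set $\bigcup_k\mathcal E_k\subset\mathcal B$. For $(\kappa,\alpha)=(-1,1)$ this is Theorem 1: $\mathcal S$ is meager in a nonempty Baire space, so its complement is dense. No symmetry or uniqueness of solutions was assumed; every $C^6$ solution is excluded. $\blacksquare$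

## 8. Running the quotient backward in time: proof of Theorem 2(b)

Let $P,\hat P$ be two $C^6$ solutions with the same initial value. Restrict to $[0,T]$, $T<\varepsilon$, so that both lie in some $\mathcal C_k(T)$. Then $w(0)=0$, $\varphi(0)=0$ and $V(0)=0$. Suppose $V(t_1)\ne0$, and let $(t_0,t_1]$ be the maximal interval ending at $t_1$ on which $V\ne0$; so $V(t_0)=0$. Put $\tau=t_1-t$.

**Step 1: the reversed inequalities.** We transfer Lemma 4 to $\tau$. Now $V_\tau=-AV-r$, and the proof of Lemma 4 applies with $(-A,-r)$ in place of $(A,r)$: it used only the symmetry of $A$, the bound on $r$, (7), and a bound on $\dot a$, none of which depends on signs. With $\tilde Q=-Q$ and the same $D$,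
$$\tilde Q_\tau\ge\tfrac12D^2-C_1(1+|\tilde Q|),\qquad \ell_\tau\ge2\tilde Q-C(D+|\tilde Q|+1)^{1/2}.$$

**Step 2: $\tilde Q$ is bounded below.** This lets us shift $\tilde Q$ to a positive quantity. The locally Lipschitz function $1+\max(0,-\tilde Q)$ has $\tau$-derivative at most $C_1$ times itself almost everywhere, so it stays bounded on the finite $\tau$-interval, and $\tilde Q\ge-K$ for some $K\ge0$. Let $y=\tilde Q+K+1\ge1$. Then $1+|\tilde Q|\le y+K+2\le(K+3)y$.

**Step 3: contradiction.** We bound $\ell+\log y$ below. From Step 1, $(\log y)_\tau\ge\frac{D^2}{2y}-C_K$. By Young's inequality as in Lemma 5, with $y$ in place of $1+Q$,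
$$(\ell+\log y)_\tau\ge2y-2(K+1)-C_K(y^{1/3}+y^{1/2}+1)\ge-C_K' .$$
So $\|V\|^2y=\langle-AV,V\rangle+(K+1)\|V\|^2$ is bounded below by a positive constant as $t\downarrow t_0$. But it is at most $C_K\|V\|_{H^1}^2$, which tends to $0$ since $V\in C^4$ and $V(t_0)=0$. This is a contradiction. Hence $V\equiv0$ on $[0,T]$, so $w\equiv0$, for every $T<\varepsilon$. $\blacksquare$

## 9. The case $\kappa=1$, $\alpha<0$: proof of Theorem 2(c)

Here both eigenvalues in Lemma 1 are positive, and a cited theorem finishes: R. Hamilton, *Three-manifolds with positive Ricci curvature*, J. Differential Geom. 17 (1982), Theorem 5.1. Let $\partial_tu=\mathcal E(u)$ be a second-order evolution equation for sections (with values in an open set) of a vector bundle over a compact manifold, and let $L(u)$ be a first-order operator, linear in its argument, such that $L(u)\mathcal E(u)$ has degree at most one in $u$. Suppose that for $\eta\ne0$ all eigenvalues of the symbol $\sigma D\mathcal E(u)(\eta)$ on $\operatorname{Null}\sigma L(u)(\eta)$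 have strictly positive real part. Then the initial value problem has a unique smooth solution for a short time. The symbol replaces $\partial_i$ by $\eta_i$, as in Lemma 1.

Apply it to $\mathcal E(\Psi)=i\partial\bar\partial(f^\alpha\omega^{n-2})$ on positive real $(n-1,n-1)$-forms $\Psi=\omega^{n-1}$, with $L=d$. Then $L\mathcal E=0$, which has degree at most one.

Let $\eta\ne0$ be real with $(1,0)$-part $\xi$. Under the pointwise linear isomorphism $\Psi\leftrightarrow P$, the closedness computation of Section 3 gives $\operatorname{Null}\sigma L(\eta)=\mathcal N_\xi$. The formula for $\mathcal E$ in terms of $P$, namely $\frac1{n-1}\partial_r\partial_{\bar s}[f^{\alpha+1}E^{p\bar qr\bar s}]$, was derived without the constraint. So by Lemma 1 the eigenvalues of $\sigma D\mathcal E(\eta)$ on $\mathcal N_\xi$ are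
$$\tfrac{f^{\alpha+1}}{n-1}|\xi|_P^2\quad\text{(trace-free part)}\qquad\text{and}\qquad-\alpha\,\tfrac{f^{\alpha+1}}{n-1}|\xi|_P^2\quad\text{(on }e).$$
For $\alpha<0$ both are positive, and Hamilton's theorem gives a unique smooth short-time solution. It satisfies $d\Psi=0$, because $\mathcal E(\Psi)$ is $d$-closed and $\Psi(0)$ is. $\blacksquare$
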